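# The spinon character formula: integrable $\widehat{sl}_n$-modules from tensor products of columns

These notes prove an identity called the spinon character formula. It comes from the paper of Goro Hatayama, Anatol N. Kirillov, Atsuo Kuniba, Masato Okado, Taichiro Takagi and Yasuhiko Yamada, "Character Formulae of $\hat{sl}_n$-Modules and Inhomogeneous Paths", arXiv:math/9802085 (1998). It says that if an integrable highest weight module of $\widehat{sl}_n$ is cut into $sl_n$-modules, the graded multiplicities are sums of products of two finite combinatorial polynomials. The formula is true for all ranks and all positive levels.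

Throughout, $(q)_m=\prod_{i=1}^m(1-q^i)$ and $(q)_\infty=\prod_{i\ge1}(1-q^i)$. All identities are between formal power series.

## 1. Level one for $\widehat{sl}_2$: words in two letters

Let $b=b_1b_2\cdots b_L$ be a word in the letters $1,2$. Its energy and height are
$$E(b)=\sum_{i:\ b_ib_{i+1}=12}(L-i),\qquad \mathrm{ht}(b)=\#\{\text{letters }1\}-\#\{\text{letters }2\}.$$
Call $b$ *admissible* if every prefix has height $\ge0$, and *$l$-admissible* if every prefix has height in $\{0,1,\dots,l\}$. Let $X'_L(m)=\sum q^{E(b)}$ over admissible words of length $L$ and height $m$.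

There is exactly one $1$-admissible word of each length, namely $1212\cdots$. It has an ascent $12$ at every odd position $i<L$, so its energy is $(L-1)+(L-3)+\cdots=\lfloor L^2/4\rfloor$.

Let $V(\Lambda_0),V(\Lambda_1)$ be the two level-one modules of $\widehat{sl}_2$, graded with the highest weight vector in degree $0$. Let $b^{(j)}_m(q)$ be the graded multiplicity in $V(\Lambda_j)$ of the irreducible $sl_2$-module of dimension $m+1$, with character $\chi_m(z)=z^m+z^{m-2}+\cdots+z^{-m}$.

**Proposition 1.** For $j\in\{0,1\}$ and $m\ge0$ with $m\equiv j$ mod $2$,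
$$b^{(j)}_m(q)=\sum_{L\equiv m\ (2)}\frac{X'_L(m)\;q^{\lfloor L^2/4\rfloor}}{(q)_L}.$$

**Step 1: counting all words by energy.** We show that the words with $k$ letters $1$ and $L-k$ letters $2$ have energy generating function $F_L(k)=\binom Lk_q=\frac{(q)_L}{(q)_k(q)_{L-k}}$. Let $A_L(k)$ and $B_L(k)$ be the parts coming from words that start with $1$ and with $2$. We prove by induction on $L$ that
$$B_L(k)=\binom{L-1}{k}_q,\qquad A_L(k)=q^{L-k}\binom{L-1}{k-1}_q .$$
These add up to $\binom Lk_q$ by the $q$-Pascal rule. For $L=1$ they are clear. Removing a first letter $2$ does not change the energy, so $B_L(k)=F_{L-1}(k)$. Removing a first letter $1$ lowers the energy by $L-1$ if the next letter is $2$ and by $0$ otherwise, so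
$$A_L(k)=A_{L-1}(k-1)+q^{L-1}B_{L-1}(k-1)=q^{L-k}\Bigl(\binom{L-2}{k-2}_q+q^{k-1}\binom{L-2}{k-1}_q\Bigr)=q^{L-k}\binom{L-1}{k-1}_q$$
by the other $q$-Pascal rule.

**Step 2: passing from admissible words to all words.** We show
$$\sum_{|b|=L}q^{E(b)}z^{\mathrm{ht}(b)}=\sum_mX'_L(m)\chi_m(z).$$
Match each $2$ with an unused $1$ to its left, like closing and opening brackets. The unmatched letters read $2^s1^t$. Changing them to $2^{s'}1^{t'}$ with $s'+t'=s+t$ keeps the matching, so words fall into strings, and each string has character $\chi_{s+t}$. The word with no unmatched $2$ is the unique admissible word of its string. It remains to see that $E$ is constant on strings.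

Let $p$ be the position of the rightmost unmatched $2$, and change it to $1$. If $p>1$ then $b_{p-1}=2$, because a $1$ directly before would have been matched with it; so there is no ascent at $p-1$ before or after the change. At $p$ there is no ascent before the change. There would be one after it only if $b_{p+1}=2$. But no unused $1$ is available to the left of $p$, so such a $b_{p+1}$ would be unmatched too, against the choice of $p$. Hence $E$ does not change.

**Step 3: collapsing the sum.** By Steps 1 and 2, the sum over $m\equiv j$ of $\chi_m(z)$ times the right side of the proposition is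
$$\sum_{k,k'\ge0,\ k-k'\equiv j}\frac{q^{\lfloor (k+k')^2/4\rfloor}z^{k-k'}}{(q)_k(q)_{k'}}=\sum_{d\equiv j}q^{\lfloor d^2/4\rfloor}z^d\sum_{k-k'=d}\frac{q^{kk'}}{(q)_k(q)_{k'}},$$
because $(k+k')^2=4kk'+(k-k')^2$. The inner sum is $1/(q)_\infty$. Indeed, for $d\ge0$ a partition contains a largest rectangle with $k'$ rows and $k'+d$ columns. To its right lies a partition with at most $k'$ parts, and below it a partition with parts at most $k'+d$. The case $d<0$ is the same with $k,k'$ exchanged. So we get $\frac1{(q)_\infty}\sum_{d\equiv j}q^{\lfloor d^2/4\rfloor}z^d$, which is the classical level-one character formula for $\mathrm{ch}\,V(\Lambda_j)$. Comparing coefficients of $\chi_m$ proves Proposition 1. $\square$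

What changes in general? The sum over $L$ has the form "unrestricted polynomial $X'_L(m)$, times restricted polynomial, divided by $(q)_L$", where the restricted polynomial $\sum q^{E(b)}$ over $1$-admissible words happens to be one monomial. For level $l$ one should use $l$-admissible words, and for $\widehat{sl}_n$ one should replace letters by columns.

## 2. Columns, energy, and the statement for $\widehat{sl}_n$

Fix $n\ge2$.

**Weights.** Let $\Lambda_0,\dots,\Lambda_{n-1}$ be the fundamental weights of $\widehat{sl}_n$ and $\bar\Lambda_1,\dots,\bar\Lambda_{n-1}$ those of $sl_n$. The set $(P^+)_l$ consists of the weights $\sum_im_i\Lambda_i$ with $m_i\in\mathbb Z_{\ge0}$ and $\sum_im_i=l$ (weights modulo the null root $\delta$). Let $Q$ be the root lattice of $\widehat{sl}_n$, $\overline Q$ that of $sl_n$, and $\overline P^+$ the set of dominant integral $sl_n$-weights. We identify $\lambda\in\overline P^+$ with the partition $(\lambda_1\ge\dots\ge\lambda_{n-1}\ge0)$ by $\lambda=\sum_a(\lambda_a-\lambda_{a+1})\bar\Lambda_a$,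 $\lambda_n=0$, and put $|\lambda|=\sum_a\lambda_a$. Then $\lambda-\nu\in\overline Q$ if and only if $|\lambda|\equiv|\nu|$ mod $n$. In congruences mod $Q$, $\bar\Lambda_a$ stands for the level-$0$ weight $\Lambda_a-\Lambda_0$.

**Branching functions.** For $\Lambda\in(P^+)_l$ let $V(\Lambda)$ be the integrable highest weight module. A vector of weight $\Lambda-\sum_ik_i\alpha_i$ has degree $k_0$. Put $b^{V(\Lambda)}_\lambda(q)=\sum_{k\ge0}c_kq^k$, where $c_k$ is the multiplicity of the irreducible $sl_n$-module $\overline V(\lambda)$ in degree $k$.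

**Columns.** For $1\le a\le n-1$, the crystal $B^a$ has as elements the columns, i.e. the subsets of $\{1,\dots,n\}$ with $a$ elements. For $1\le i\le n-1$, $\tilde f_i$ replaces $i$ by $i+1$ if $i$ is in the column and $i+1$ is not. The operator $\tilde f_0$ replaces $n$ by $1$ if $n$ is in the column and $1$ is not. In all other cases the result is $0$. The $\tilde e_i$ are the inverse operations; in particular $\tilde e_0$ replaces $1$ by $n$. As usual $\varepsilon_i(b)=\max\{m:\tilde e_i^mb\ne0\}$, $\varphi_i(b)=\max\{m:\tilde f_i^mb\ne0\}$ and $\mathrm{wt}(b)=\sum_i(\varphi_i(b)-\varepsilon_i(b))\Lambda_i$. On a column, $\varepsilon_i+\varphi_i\le1$ for every $i$.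

**Tensor products.** $\tilde e_i(b_1\otimes b_2)=\tilde e_ib_1\otimes b_2$ if $\varphi_i(b_1)\ge\varepsilon_i(b_2)$, and $b_1\otimes\tilde e_ib_2$ otherwise. Correspondingly $\tilde f_i$ acts on the left factor if and only if $\varphi_i(b_1)>\varepsilon_i(b_2)$. The product is associative and
$$\varepsilon_i(b_1\otimes b_2)=\varepsilon_i(b_1)+\max(0,\varepsilon_i(b_2)-\varphi_i(b_1)),\quad \varphi_i(b_1\otimes b_2)=\varphi_i(b_2)+\max(0,\varphi_i(b_1)-\varepsilon_i(b_2)).\tag{1}$$

"Classical" means using only $i\ne0$. An element is *hw* if $\tilde e_ib=0$ for all $i\ne0$. By (1), if $b_1\otimes b_2$ is hw then so is $b_1$. The only hw element of $B^a$ is $u_a=\{1,\dots,a\}$. Write $[a]=\{1,\dots,a\}$, $n_i(b)$ for the number of factors of $b$ containing $i$, $n_S=\sum_{i\in S}n_i$, and $x^b=\prod_ix_i^{n_i(b)}$. We call $(n_1(b),\dots,n_n(b))$ the *content*. From crystal theory we use this: classically, a tensor product of columns is a disjoint union of crystals of irreducible modules, each with exactly one hw element; so the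 weight multiplicities of each component are those of an irreducible module, and they are invariant under permuting the content.

**Combinatorial $R$ and local energy.** $R:B^a\otimes B^{a'}\to B^{a'}\otimes B^a$ is the combinatorial $R$-matrix, an isomorphism of $U'_q(\widehat{sl}_n)$-crystals: a bijection commuting with all $\tilde e_i,\tilde f_i$ and preserving weights. Since it also preserves total size, it preserves content. The local energy $H$ on $B^a\otimes B^{a'}$ is defined by:

1. $H(\tilde e_i(b\otimes b'))=H(b\otimes b')$ for $i\ne0$;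
2. $H(\tilde e_0(b\otimes b'))=H(b\otimes b')-1$ if $\tilde e_0$ acts on the left factor both in $b\otimes b'$ and in $R(b\otimes b')$; $+1$ if on the right factor in both; $+0$ otherwise;
3. $H(u_a\otimes u_{a'})=0$.

(Conditions 1 and 2 concern the case $\tilde e_i(b\otimes b')\neq0$.) The existence of $R$ and $H$ is part of the setting.

**Energy.** For a sequence $\theta=(\theta_1,\dots,\theta_L)$ in $\{1,\dots,n-1\}$ let $B_\theta=B^{\theta_1}\otimes\cdots\otimes B^{\theta_L}$. For $b=b_1\otimes\cdots\otimes b_L$ let $b_j^{(i)}$ be the element in position $i$ after moving $b_j$ to that position by successive applications of $R$ (so $b_j^{(j)}=b_j$). Put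
$$E(b)=\sum_{1\le i<j\le L}H\bigl(b_i\otimes b_j^{(i+1)}\bigr).$$
For the empty sequence, $B_\emptyset$ is one point with $E=0$. Two facts are used constantly. The reordering moves are crystal isomorphisms, so they commute with all $\tilde e_i$. And $R(b_i\otimes b_j^{(i+1)})=b_j^{(i)}\otimes\tilde b_i$ for some $\tilde b_i$.

**One-dimensional sums.** $X'_\theta(\lambda)=\sum_bq^{E(b)}$ over hw elements $b\in B_\theta$ of $sl_n$-weight $\lambda$. Let $u_\Lambda$ be the highest element of the crystal $B(\Lambda)$, so $\varepsilon_i(u_\Lambda)=0$ and $\varphi_i(u_\Lambda)=m_i$ for $\Lambda=\sum m_i\Lambda_i$. Then $X^{(l)'}_\theta(\Lambda)=\sum_bq^{E(b)}$ over $b\in B_\theta$ such that $u_{l\Lambda_0}\otimes b$ is killed by $\tilde e_0,\dots,\tilde e_{n-1}$ and has weight $\Lambda$ mod $\delta$.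

**Theorem 2 (spinon character formula).** Let $n\ge2$, $l\ge1$, $\Lambda\in(P^+)_l$, $\lambda\in\overline P^+$ with $\Lambda\equiv\lambda+l\Lambda_0$ mod $Q$. Then, as formal power series,
$$b^{V(\Lambda)}_\lambda(q)=\sum_\eta\frac{X'_\eta(\lambda)\,X^{(l)'}_\eta(\Lambda)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}},$$
where $\eta$ runs over the partitions $\eta=((n-1)^{\zeta_{n-1}},\dots,1^{\zeta_1})$ with $|\eta|\equiv|\lambda|$ mod $n$, and the sum is $q$-adically convergent.

**Example: $n=2$.** Columns are the letters $1,2$. The identity of $B^1\otimes B^1$ is a crystal isomorphism, and Lemma 3 below shows it is the only one, so $R=\mathrm{id}$. By the tensor rule $\tilde e_1$ gives $2\otimes2\to2\otimes1\to1\otimes1\to0$ and $1\otimes2\to0$, while $\tilde e_0$ gives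
$$1\otimes1\ \to\ 1\otimes2\ \to\ 2\otimes2\ \to\ 0,\qquad 2\otimes1\to0,\tag{2}$$
acting first on the right factor, then on the left. So $H(1\otimes2)=1$ and $H=0$ on the other three elements: along (2) it changes by $+1$, then $-1$, as condition 2 demands. Since $R=\mathrm{id}$, $b_j^{(i+1)}=b_{i+1}$ and $E(b)=\sum_i(L-i)H(b_i\otimes b_{i+1})$, as in Section 1. Finally, suppose a prefix of $u_{l\Lambda_0}\otimes b$ is highest and the letters read so far have height $h$. Then its weight is $(l-h)\Lambda_0+h\Lambda_1$, so $\varphi_0=l-h$ and $\varphi_1=h$. A letter $1$ (with $\varepsilon_0=1$, $\varepsilon_1=0$) may follow if and only if $h<l$, and a letter $2$ (with $\varepsilon_1=1$, $\varepsilon_0=0$) if and only if $h>0$. So "highest" means $l$-admissible, and Proposition 1 is Theorem 2 for $n=2$, $l=1$.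

**Example: $R$ for $n=3$.** Write $12$ for $\{1,2\}$. Since $R$ preserves content, $R(1\otimes12)=12\otimes1$. Apply $\tilde f_1$, then $\tilde f_2$. On the left side both act on the first factor and give $3\otimes12$. On the right side we get $12\otimes1\to12\otimes2\to13\otimes2$. So $R(3\otimes12)=13\otimes2$. The element $1\otimes23$ is hw, so its image is the hw element $12\otimes3$, and by bijectivity $R(2\otimes13)=23\otimes1$.

## 3. Many restricted words and a nontrivial $R$: where the level-one computation stops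

Section 1 used three things: an explicit generating function of the energy (the $q$-binomials), an explicit restricted sum (one monomial), and an explicit character. Each is lost.

First, the restricted sum. For $n=2$, $l=2$, $L=4$ the $2$-admissible words of height $0$ are $1122$ and $1212$, of energies $2$ and $3+1$, so $X^{(2)'}_{(1^4)}(2\Lambda_0)=q^2+q^4$. The collapse in Step 3 needed the restricted factor to split as $q^{kk'}$ times a function of $k-k'$; with several words there is no such splitting. Second, the energy. Step 1 removed the first letter. In general, for $b=b_1\otimes c$,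
$$E(b)=E(c)+\sum_jH\bigl(b_1\otimes c_j^{(1)}\bigr),\tag{3}$$
where $c_j^{(1)}$ is the result of moving $c_j$ to the front of $c$. For $n=2$ these are all equal to $c_1$. For $n\ge3$ they depend on all of $c$ through $R$, and the recursion does not close.

The replacements are as follows. The sum in (3) can be evaluated when $b_1=u_a$, by rotating the alphabet $1\mapsto n\mapsto n-1\mapsto\cdots$. This turns into a $q$-difference equation which identifies the energy polynomial of $B_\theta$ with a Macdonald polynomial at $t=0$. The rectangle identity becomes a limit of the Cauchy identity for those polynomials. The restricted sum is written as an alternating sum of unrestricted ones over the affine Weyl group, and this matches the Weyl–Kac formula term by term.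

## 4. Two columns: components, rotation, and $H(u_a\otimes c)$

Let $1\le a,a'\le n-1$. This section finds out how much of $R$ and $H$ can be known without computing them.

**Lemma 3.** (i) Raising $u_a\otimes c$, $c\in B^{a'}$, classically uses only $\tilde e_i$ with $i\notin\{0,a\}$, acts only on $c$, and ends at $u_a\otimes c_p$ with $p=n_{[a]}(c)$ and $c_p=[p]\cup\{a+1,\dots,a+a'-p\}$. These $u_a\otimes c_p$ are all the hw elements of $B^a\otimes B^{a'}$.
(ii) $B^a\otimes B^{a'}$ is connected. Hence conditions 1 and 2 determine $H$ up to an additive constant.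
(iii) $u_a\otimes u_{a'}$ is the only element of its weight. Hence $R(u_a\otimes u_{a'})=u_{a'}\otimes u_a$, and $R$ is the only crystal isomorphism.

*Proof.* (i) For $i\ne0$ we have $\varepsilon_i(u_a)=0$ and $\varphi_i(u_a)=\delta_{ia}$. If $\tilde e_i(u_a\otimes c)\ne0$, then (1) gives $\varepsilon_i(c)>\delta_{ia}$. As $\varepsilon_i(c)\le1$, we get $i\ne a$, and $\tilde e_i$ acts on $c$. Replacing $i+1$ by $i$ with $i\ne0,a$ keeps $n_{[a]}(c)$. When no such move is possible, the elements of $c$ in $[a]$ and those in $\{a+1,\dots,n\}$ are both pushed down as far as possible, so $c=c_p$. The left factor of a hw element is hw, hence $u_a$, so there are no other hw elements.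

(ii) Let $p<\min(a,a')$ with $c_p$ existing, i.e. $a'-p\le n-a$. Choose a column $c'$ consisting of $n$, of $a'-p-1$ elements of $\{a+1,\dots,n-1\}$ and of $p$ elements of $\{2,\dots,a\}$; the sets are large enough. By (i), $u_a\otimes c'$ is in the classical component of $u_a\otimes c_p$. Since $n\notin u_a$, $\varphi_0(u_a)=0$, so $\tilde f_0(u_a\otimes c')=u_a\otimes\tilde f_0c'$. Here $\tilde f_0$ replaces $n$ by $1$, so $n_{[a]}(\tilde f_0c')=p+1$. Thus component $p$ is linked to component $p+1$, and inductively to component $\min(a,a')$.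

(iii) Weight and total size give the content. The content of $u_a\otimes u_{a'}$ contains each letter of $[\min(a,a')]$ twice, so both columns contain $[\min(a,a')]$. This fills the smaller column, and the larger one is then determined. The same holds in $B^{a'}\otimes B^a$, which gives $R(u_a\otimes u_{a'})$. An isomorphism of a connected crystal is determined by one value. $\square$

**Rotation.** Let $\sigma$ replace each letter $i$ by $i-1$ (and $1$ by $n$), on columns and factorwise on tensor products. Then $\sigma\tilde e_i=\tilde e_{i-1}\sigma$ and $\sigma\tilde f_i=\tilde f_{i-1}\sigma$, indices mod $n$. So $\sigma^{-1}R\sigma$ is again a crystal isomorphism, and by Lemma 3(iii) $R\sigma=\sigma R$. Consequently $(\sigma b)_j^{(i)}=\sigma(b_j^{(i)})$.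

**Lemma 4.** If $R(b\otimes b')=\tilde b'\otimes\tilde b$ and $1\le r\le n-1$, then
$$H(\sigma^rb\otimes\sigma^rb')=H(b\otimes b')-n_{[r]}(b)+n_{[r]}(\tilde b).$$

*Proof.* Since $n_1(\sigma^kb)=n_{k+1}(b)$ and $R\sigma=\sigma R$, iterating the case $r=1$ gives the general case. Put $K(b\otimes b')=H(b\otimes b')-n_1(b)+n_1(\tilde b)$. Write LL, RR, LR, RL for the sides on which an operator acts in $b\otimes b'$ and in $R(b\otimes b')$, in this order. Acting on the left in $b\otimes b'$ changes $b$; acting on the right in $R(b\otimes b')$ changes $\tilde b$.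

The operator $\tilde e_0$ lowers $n_1$ of its factor by $1$. So $K$ changes by $-1+1=0$ (LL), $+1-1=0$ (RR), $0+1-1=0$ (LR), $0$ (RL).

The operator $\tilde e_1$ raises $n_1$ of its factor by $1$ and keeps $H$. So $K$ changes by $-1$ (LL), $+1$ (RR), $-1+1=0$ (LR), $0$ (RL).

The other $\tilde e_i$ do not change $K$.

Let $H_1(\sigma b\otimes\sigma b')=K(b\otimes b')$. Because $\sigma\tilde e_1=\tilde e_0\sigma$ and $\sigma$ commutes with $R$, the three cases say that $H_1$ satisfies conditions 1 and 2. By Lemma 3(ii), $H_1-H$ is a constant. We evaluate it at $b\otimes b'=u_a\otimes u_{a'}$. There $K=0-1+1=0$, as $\tilde b=u_a$. The content of $\sigma u_a\otimes\sigma u_{a'}$ is a permutation of that of $u_a\otimes u_{a'}$, so the argument of Lemma 3(iii) shows it is the only element of its weight. The classical component of $u_a\otimes u_{a'}$ contains an element of this permuted weight, hence contains $\sigma u_a\otimes\sigma u_{a'}$. On this component $H=0$. So the constant is $0$. $\square$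

**Lemma 5.** If $c\in B^{a'}$ and $R(u_a\otimes c)=\tilde c\otimes\tilde u$, then $n_{[a]}(\tilde c)=\min(a,a')$ and
$$H(u_a\otimes c)=\min(a,a')-n_{[a]}(c)\ge0.$$
Consequently $H\ge0$ everywhere and $E\ge0$.

*Proof.* By Lemma 3(i), operators $\tilde e_i$ with $i\notin\{0,a\}$ raise $u_a\otimes c$ to a hw element. The same operators raise $\tilde c\otimes\tilde u$ to a hw element, whose left factor is $u_{a'}$. Such operators preserve $n_{[a]}$ of each factor. So $n_{[a]}(\tilde c)=n_{[a]}(u_{a'})=\min(a,a')$.

Now $\sigma^au_a=v_a:=\{n-a+1,\dots,n\}$. We claim $H(v_a\otimes d)=0$ for all $d\in B^{a'}$. Since $\varphi_i(v_a)=0$ for $i\ne0$, the classical $\tilde f_i$ act on $d$ only, and lead to $v_a\otimes v_{a'}$. As in the proof of Lemma 4, $v_a\otimes v_{a'}$ is the only element of its weight and lies in the classical component of $u_a\otimes u_{a'}$, where $H=0$. This proves the claim.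

Lemma 4 with $r=a$ gives $0=H(u_a\otimes c)-n_{[a]}(u_a)+n_{[a]}(\tilde u)$. Conservation of content, $n_{[a]}(u_a)+n_{[a]}(c)=n_{[a]}(\tilde c)+n_{[a]}(\tilde u)$, turns this into $H(u_a\otimes c)=n_{[a]}(\tilde c)-n_{[a]}(c)$. Finally $H$ is constant on classical components, and each contains some $u_a\otimes c_p$. $\square$

**Check.** For $n=3$, Lemma 5 gives $H(1\otimes23)=1-0=1$ and $H(1\otimes12)=H(1\otimes13)=0$. With $R(1\otimes23)=12\otimes3$, Lemma 4 for $r=1$ gives $H(3\otimes12)=1-1+0=0$. This agrees with $3\otimes12$ lying in the component of $1\otimes12$.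

## 5. How the energy changes under $\tilde e_i$ and under rotation

Let $\theta$ be any sequence in $\{1,\dots,n-1\}$ and $b\in B_\theta$.

**Lemma 6.** If $k\ne0$ and $\tilde e_kb\ne0$, then $E(\tilde e_kb)=E(b)$. So $E$ is constant on classical components.

*Proof.* Fix $i<j$. Moving $b_j$ to position $i+1$ is a crystal isomorphism and yields $b_1\otimes\cdots\otimes b_i\otimes b_j^{(i+1)}\otimes\cdots$. There $\tilde e_k$ acts on exactly one factor. If that factor is in position $i$ or $i+1$, then by associativity the pair $b_i\otimes b_j^{(i+1)}$ is replaced by $\tilde e_k(b_i\otimes b_j^{(i+1)})$, with the same $H$. Otherwise the pair is unchanged. So every summand of $E$ is unchanged. $\square$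

The next lemma does the same for $\tilde e_0$. It also says when the answer is simple.

**Lemma 7.** If $\tilde e_0b\ne0$, then
$$E(\tilde e_0b)-E(b)=1-\#\{j:\tilde e_0\text{ acts on }b_j^{(1)}\},$$
where $b_j^{(1)}$ is viewed as the first factor of the reordering that moves $b_j$ to the front. In particular $E(\tilde e_0b)=E(b)+1$ if $\varepsilon_0(b)\ge2$.

*Proof.* Induction on $L$; for $L=1$ both sides are $0$. Let $b=b_1\otimes c$, so $E(b)=E(c)+\sum_{j\ge2}H(b_1\otimes b_j^{(2)})$.

*Case 1: $\tilde e_0$ acts on $b_1$.* Then $c$, and hence all $b_j^{(2)}$, are unchanged. Reordering $c$ does not change $\varepsilon_0(c)$, so in every $b_1\otimes b_j^{(2)}\otimes\cdots$ the operator acts on $b_1$, the left factor of the pair. Since $R(b_1\otimes b_j^{(2)})=b_j^{(1)}\otimes\tilde b_1$, condition 2 says that $H(b_1\otimes b_j^{(2)})$ changes by $-1$ if $\tilde e_0$ acts on $b_j^{(1)}$ and by $0$ otherwise. The total change is $-\#\{j\ge2:\tilde e_0\text{ acts on }b_j^{(1)}\}$. This is the claimed value, since $\tilde e_0$ acts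 on $b_1=b_1^{(1)}$.

*Case 2: $\tilde e_0$ acts on $c$.* By induction $E(c)$ changes by $1-\#\{j\ge2:\tilde e_0\text{ acts on }b_j^{(2)}\}$. If $\tilde e_0$ does not act on $b_j^{(2)}$, then the pair $b_1\otimes b_j^{(2)}$ is unchanged, hence so are its $H$ and $b_j^{(1)}$. If $\tilde e_0$ acts on $b_j^{(2)}$, the right factor of the pair, then $H$ changes by $0$ if $\tilde e_0$ acts on $b_j^{(1)}$ and by $+1$ if not. Adding up, the total is $1-\#\{j\ge2:\tilde e_0\text{ acts on }b_j^{(1)}\}$, and $\tilde e_0$ does not act on $b_1=b_1^{(1)}$.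

For the last statement: if $\tilde e_0$ acts on the first factor $f$ of some reordering $f\otimes g$ of $b$, then $\varphi_0(f)\ge\varepsilon_0(g)$, and (1) gives $\varepsilon_0(b)=\varepsilon_0(f)\le1$. $\square$

The chain (2) shows both behaviors: $E=0,1,0$ on $1\otimes1$, $1\otimes2$, $2\otimes2$. The first step has $\varepsilon_0=2$ and raises $E$ by $1$; the second has $\varepsilon_0=1$ and lowers it.

The next lemma evaluates the sum in (3) for $b_1=u_a$. Put $x^+=\max(x,0)$.

**Lemma 8.** For $1\le a\le n-1$,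
$$E(\sigma^ab)=E(b)+n_{[a]}(b)-\sum_jn_{[a]}(b_j^{(1)}),\tag{4}$$
and for $c\in B_\theta$
$$E_a(c):=E(u_a\otimes c)=E(\sigma^ac)+n_{\{a+1,\dots,n\}}(c)-\sum_j(\theta_j-a)^+.\tag{5}$$

*Proof.* Let $R(b_i\otimes b_j^{(i+1)})=b_j^{(i)}\otimes\tilde b_i$. By Lemma 4, by $(\sigma b)_j^{(i)}=\sigma(b_j^{(i)})$, and then by conservation of content,
$$E(\sigma^ab)-E(b)=\sum_{i<j}\bigl(n_{[a]}(\tilde b_i)-n_{[a]}(b_i)\bigr)=\sum_j\sum_{i=1}^{j-1}\bigl(n_{[a]}(b_j^{(i+1)})-n_{[a]}(b_j^{(i)})\bigr).$$
The inner sum telescopes to $n_{[a]}(b_j)-n_{[a]}(b_j^{(1)})$, which gives (4). By (3), Lemma 5 and (4),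
$$E(u_a\otimes c)=E(c)+\sum_j\min(a,\theta_j)-\sum_jn_{[a]}(c_j^{(1)})=E(\sigma^ac)-n_{[a]}(c)+\sum_j\min(a,\theta_j).$$
Now insert $n_{[a]}(c)=\sum_j\theta_j-n_{\{a+1,\dots,n\}}(c)$ and $\min(a,\theta_j)-\theta_j=-(\theta_j-a)^+$. $\square$

The last lemma of this section isolates the mechanism behind both sign-reversing involutions to come.

**Lemma 9 (first bad prefix).** Let $p'$ be an element with $\varepsilon_i(p')=0$, let $c$ be a column, and let $p=p'\otimes c$ satisfy $\varepsilon_i(p)>0$. Then $\varepsilon_i(p)=1$ and $\varphi_i(p)=0$. If $\varepsilon_i(y)\ge1$, then $\tilde e_i(p\otimes y)=p\otimes\tilde e_iy$ and $\varepsilon_i(p\otimes y)=1+\varepsilon_i(y)\ge2$.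

*Proof.* By (1), $\varepsilon_i(p)=\max(0,\varepsilon_i(c)-\varphi_i(p'))>0$. Since $\varepsilon_i(c)\le1$, this forces $\varepsilon_i(c)=1$ and $\varphi_i(p')=0$, so $\varepsilon_i(p)=1$. Also $\varphi_i(c)=0$, because $\varepsilon_i+\varphi_i\le1$ on columns, and (1) gives $\varphi_i(p)=0+\max(0,0-1)=0$. The rest is the tensor rule with $\varphi_i(p)=0<\varepsilon_i(y)$, and (1). $\square$

## 6. The energy polynomial is a Macdonald polynomial at $t=0$

Let $G_\theta(x)=\sum_{b\in B_\theta}q^{E(b)}x^b$. By Lemma 6 and the decomposition of $B_\theta$ into classical components,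
$$G_\theta(x)=\sum_\kappa X'_\theta(\bar\kappa)\,s_\kappa(x),\qquad\bar\kappa=\kappa-(\kappa_n^n),\tag{6}$$
over partitions $\kappa$ of $|\theta|=\sum_j\theta_j$ with at most $n$ parts. So $G_\theta$ is symmetric. By Lemma 5, $X'_\theta(\lambda)\in\mathbb Z_{\ge0}[q]$, and $X'_\theta(\lambda)=0$ unless $|\theta|\ge|\lambda|$ and $|\theta|\equiv|\lambda|$ mod $n$. For $n=2$, Step 1 of Section 1 says $G_{(1^L)}=\sum_k\binom Lk_qx_1^kx_2^{L-k}$.

**Facts recalled** from Macdonald, *Symmetric Functions and Hall Polynomials*, 2nd ed., Ch. VI, in $n$ variables and for partitions with at most $n$ parts: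

- (M1) Let $D_n^r=t^{r(r-1)/2}\sum_{|I|=r}\prod_{i\in I,j\notin I}\frac{tx_i-x_j}{x_i-x_j}\prod_{i\in I}T_{q,x_i}$, where $T_{q,x_i}$ is $x_i\mapsto qx_i$. It maps the monomial symmetric function $m_\lambda$ into the span of the $m_\mu$ with $\mu\le\lambda$ (dominance). The Macdonald polynomial $P_\lambda=P_\lambda(x;q,t)$ has the form $m_\lambda+\sum_{\mu<\lambda}u_{\lambda\mu}(q,t)m_\mu$ and satisfies $D^r_nP_\lambda=e_r(q^{\lambda_1}t^{n-1},q^{\lambda_2}t^{n-2},\dots,q^{\lambda_n})P_\lambda$ for all $r$ ((3.6), (4.15) there).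
- (M2) $\prod_{i,j}\frac{(tx_iy_j;q)_\infty}{(x_iy_j;q)_\infty}=\sum_\lambda b_\lambda(q,t)P_\lambda(x;q,t)P_\lambda(y;q,t)$ with $b_\lambda(q,t)=\prod_{s\in\lambda}\frac{1-q^{a(s)}t^{l(s)+1}}{1-q^{a(s)+1}t^{l(s)}}$, where $a(s),l(s)$ are arm and leg lengths ((4.13), (6.19) there).
- (M3) $P_\lambda=(x_1\cdots x_n)^{\lambda_n}P_{\lambda-(\lambda_n^n)}$ ((4.17) there).

**Step 1: $P_\lambda$ has no pole at $t=0$.** We need this to speak of $P_\lambda(x;q,0)$. Put $\tilde D^r=t^{-r(r-1)/2}D^r_n$. The product $\prod_{i<j}(x_i-x_j)\,\tilde D^rm_\lambda$ is an antisymmetric polynomial over $\mathbb Z[q,t]$, hence divisible by $\prod_{i<j}(x_i-x_j)$. So $\tilde D^r$ has entries in $\mathbb Z[q,t]$ with respect to the $m_\mu$. Its eigenvalue on $P_\lambda$ is $t^{-r(r-1)/2}e_r(q^{\lambda_i}t^{n-i})$. The exponents $n-i$ are $0,\dots,n-1$. The least sum of $r$ of them is $r(r-1)/2$, attained only for $i=n-r+1,\dots,n$. So this eigenvalue is a polynomial in $q,t$ with value $q^{\lambda_{n-r+1}+\dots+\lambda_n}$ at $t=0$.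

Let $c_1,\dots,c_{n-1}$ be indeterminates, $D=\sum_{r=1}^{n-1}c_r\tilde D^r$, and $e_\mu$ the eigenvalue of $D$ on $P_\mu$. If $|\mu|=|\lambda|$ and $\mu\ne\lambda$, then
$$(e_\lambda-e_\mu)|_{t=0}=\sum_rc_r\bigl(q^{\lambda_{n-r+1}+\dots+\lambda_n}-q^{\mu_{n-r+1}+\dots+\mu_n}\bigr)\ne0,$$
because the sums of the last $r$ parts, $1\le r\le n-1$, together with the size, determine a partition. Since $m_\lambda$ is $P_\lambda$ plus a combination of $P_\mu$ with $\mu<\lambda$,
$$P_\lambda=\prod_{\mu<\lambda}\frac{D-e_\mu}{e_\lambda-e_\mu}\,m_\lambda.$$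
The denominators do not vanish at $t=0$ and everything else is polynomial in $t$. So the coefficients of $P_\lambda$, which lie in $\mathbb Q(q,t)$, have no pole at $t=0$, and $P_\lambda(x;q,0)=m_\lambda+\text{lower}$ is defined.

**Step 2: the limits of the eigenvalue equation and of the Cauchy identity.** Setting $t=0$ in the equation for $\tilde D^{n-a}$ gives, for $1\le a\le n-1$,
$$\mathcal D_aP_\lambda(x;q,0)=q^{\lambda_{a+1}+\dots+\lambda_n}P_\lambda(x;q,0),\qquad\mathcal D_a=\sum_{|I|=n-a}\ \prod_{i\in I,\,j\notin I}\frac{x_j}{x_j-x_i}\prod_{i\in I}T_{q,x_i}.\tag{7}$$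
In $b_\lambda(q,0)$ only boxes with leg length $0$ contribute. In row $i$ these are in columns $\lambda_{i+1}+1,\dots,\lambda_i$, with arm lengths $\lambda_i-\lambda_{i+1}-1,\dots,0$. So (M2), a finite identity in each degree, becomes (with $\lambda_{n+1}=0$)
$$\prod_{i,j=1}^n\frac1{(x_iy_j;q)_\infty}=\sum_\lambda\Bigl(\prod_{i=1}^n\frac1{(q)_{\lambda_i-\lambda_{i+1}}}\Bigr)P_\lambda(x;q,0)P_\lambda(y;q,0).\tag{8}$$

For $n=2$, $a=1$, one can see (7) by hand on $x_1+x_2$: $\frac{x_1(x_1+qx_2)-x_2(qx_1+x_2)}{x_1-x_2}=x_1+x_2$, eigenvalue $q^0$; and on $x_1x_2$ the eigenvalue is $q$.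

**Proposition 10.** $G_\theta(x)=P_\lambda(x_1,\dots,x_n;q,0)$, where $\lambda_i=\#\{j:\theta_j\ge i\}$.

The plan is to show that $G_\theta$ satisfies (7).

**Step 3: $\mathcal D_a$ as a symmetrization.** Let $\pi(f)=\sum_{w\in S_n}w\bigl(f\prod_{i<j}(1-x_j/x_i)^{-1}\bigr)$. With $\varrho=(n-1,\dots,1,0)$ and $a_\beta=\sum_w\epsilon(w)x^{w\beta}$, we have $\prod_{i<j}(1-x_j/x_i)^{-1}=x^\varrho/a_\varrho$, so
$$\pi(x^\mu)=s_\mu:=a_{\mu+\varrho}/a_\varrho\quad(\mu\in\mathbb Z^n),\qquad s_{s_i(\mu+\varrho)-\varrho}=-s_\mu.\tag{9}$$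
For symmetric $f$ put $g=f(x_1,\dots,x_a,qx_{a+1},\dots,qx_n)$, which is invariant under $S_a\times S_{n-a}$. Group the sum $\pi(g)$ by cosets $w(S_a\times S_{n-a})$ and put $I=w\{a+1,\dots,n\}$. The factors $(1-x_j/x_i)^{-1}$ with $i<j$ in the same block sum over $S_a\times S_{n-a}$ to $\pi(1)\pi(1)=1$. The factors with $i\le a<j$ are carried by $w$ to $\prod_{j\notin I,i\in I}\frac{x_j}{x_j-x_i}$, and $wg=\prod_{i\in I}T_{q,x_i}f$. Hence
$$\mathcal D_af=\pi\bigl(f(x_1,\dots,x_a,qx_{a+1},\dots,qx_n)\bigr).\tag{10}$$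

**Step 4: the rotation turns $E_a$ into a $q$-shift.** In $\sum_cq^{E_a(c)}x^c$ insert (5) and substitute $d=\sigma^ac$, so that $n_i(c)=n_{i-a}(d)$ with indices mod $n$. This gives $q^{-\sum_j(\theta_j-a)^+}\sum_dq^{E(d)}\prod_i(q^{[i>a]}x_i)^{n_{i-a}(d)}$, where $[i>a]$ is $1$ or $0$. The inner sum is $G_\theta$ at a permutation of $(x_1,\dots,x_a,qx_{a+1},\dots,qx_n)$, and $G_\theta$ is symmetric. So
$$\sum_{c\in B_\theta}q^{E_a(c)}x^c=q^{-\sum_j(\theta_j-a)^+}G_\theta(x_1,\dots,x_a,qx_{a+1},\dots,qx_n).$$
Applying $\pi$ and using (10) and (9), with $\mathrm{wt}(c)$ now denoting the content $(n_1(c),\dots,n_n(c))$,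
$$\mathcal D_aG_\theta=q^{\sum_j(\theta_j-a)^+}\sum_{c\in B_\theta}q^{E_a(c)}s_{\mathrm{wt}(c)}.\tag{11}$$

**Step 5: only hw elements contribute to (11).** We cancel the others in pairs. For non-hw $c$, let $k$ be minimal such that $p=c_1\otimes\cdots\otimes c_k$ is not hw, and let $i\in\{1,\dots,n-1\}$ be minimal with $\varepsilon_i(p)>0$. Lemma 9, with $p'=c_1\otimes\cdots\otimes c_{k-1}$ (for $k=1$ the trivial one-element crystal), gives $\varepsilon_i(p)=1$ and $\varphi_i(p)=0$. Write $c=p\otimes d$ and $c'=p\otimes s_id$, where $s_i$ reverses the $i$-string of $d$. Then: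

- $c\mapsto c'$ is an involution with the same $p,k,i$, since $p$ is untouched.
- $\mathrm{wt}(c')=s_i(\mathrm{wt}(c)+\varrho)-\varrho$. Indeed the pairing of $\mathrm{wt}(p)$ with the $i$-th coroot is $\varphi_i(p)-\varepsilon_i(p)=-1$, so $s_i\mathrm{wt}(p)=\mathrm{wt}(p)+\alpha_i$, while $s_i\varrho=\varrho-\alpha_i$. So $s_{\mathrm{wt}(c')}=-s_{\mathrm{wt}(c)}$.
- $E_a(c)=E_a(c')$. The two are joined by steps $x=p\otimes y\mapsto p\otimes\tilde e_iy=\tilde e_ix$ with $\varepsilon_i(y)\ge1$, and $\varepsilon_i(x)\ge2$ by Lemma 9. Since $\varphi_i(u_a)\le1$, the tensor rule gives $\tilde e_i(u_a\otimes x)=u_a\otimes\tilde e_ix$, and Lemma 6 shows $E(u_a\otimes\tilde e_ix)=E(u_a\otimes x)$.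

So the contributions of $c$ and $c'$ cancel; if $c=c'$ then $s_{\mathrm{wt}(c)}=0$.

**Step 6: the eigenvalue equation and the normalization.** If $c$ is hw, each $c_j^{(1)}$ is the first factor of a hw element, so $c_j^{(1)}=u_{\theta_j}$. Then $E_a(c)=E(c)+\sum_jH(u_a\otimes u_{\theta_j})=E(c)$. By (6), (11) becomes $\mathcal D_aG_\theta=q^{\sum_j(\theta_j-a)^+}G_\theta$, and $\sum_j(\theta_j-a)^+=\sum_{i>a}\#\{j:\theta_j\ge i\}=\lambda_{a+1}+\dots+\lambda_n$, for $a=1,\dots,n-1$.

The $P_\mu(x;q,0)$ with $|\mu|=|\lambda|$ form a basis of the symmetric polynomials of degree $|\lambda|=|\theta|$ over $\mathbb Q(q)$. By (7) they are joint eigenvectors of the $\mathcal D_a$, and the joint eigenvalues determine $\mu$. So $G_\theta$ is a constant times $P_\lambda(x;q,0)$. The number of elements of $B_\theta$ of content $\lambda$ is the coefficient of $x^\lambda$ in $\prod_je_{\theta_j}$, which is $1$. The element is $u_{\theta_1}\otimes\cdots\otimes u_{\theta_L}$, whose energy is $0$ because $R$ exchanges the $u$'s and $H(u_a\otimes u_{a'})=0$.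 So the constant is $1$. $\square$

## 7. A stable limit of the Cauchy identity

From now on $\eta=((n-1)^{\zeta_{n-1}},\dots,1^{\zeta_1})$. Let
$$\mathcal S(z)=\prod_{r\ge1}\Bigl[(1-q^r)^{-(n-1)}\prod_{i\ne j}(1-q^rz_i/z_j)^{-1}\Bigr]\qquad(z_1\cdots z_n=1),$$
the graded character of $\mathrm{Sym}(\bigoplus_{r\ge1}q^rsl_n)$. Let $A_{\lambda\nu}(q)$ be the graded multiplicity of $\overline V(\lambda)$ in $\overline V(\nu)\otimes\mathcal S$. The graded pieces of $\mathcal S$ are self-dual, so $A_{\lambda\nu}=A_{\nu\lambda}$.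

**Proposition 11.** If $\lambda,\nu\in\overline P^+$ and $\lambda-\nu\in\overline Q$, then
$$\sum_\eta\frac{X'_\eta(\lambda)X'_\eta(\nu)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}=A_{\lambda\nu}(q),$$
and only finitely many $\eta$ contribute to each power of $q$.

For $n=2$, $\lambda=\nu=0$ the left side begins $1+\frac{q\cdot q}{(1-q)(1-q^2)}+\cdots=1+q^2+q^3+\cdots$; on the right, the invariants of $\mathrm{Sym}(\bigoplus q^rsl_2)$ begin with $1$, one in $\mathrm{Sym}^2(sl_2)$ in degree $2$, and one in $sl_2\otimes sl_2$ (degrees $1+2$) in degree $3$.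

The natural first attempt is to put $x_1\cdots x_n=y_1\cdots y_n=1$ in (8) and compare $sl_n$-characters. This fails at once. By (M3) the parameter $\lambda_n$ would then enter only through $\sum_{\lambda_n\ge0}1/(q)_{\lambda_n}$, and every term of that series has constant term $1$. Instead we extract the coefficient of a pair of Schur functions whose columns of length $n$ number about $k$, and let $k\to\infty$.

**Step 1: one coefficient of the Cauchy identity.** Write a partition with at most $n$ parts as $\mu=\eta'+(\zeta_n^n)$, so $\zeta_i=\mu_i-\mu_{i+1}$. By (8), (M3) and Proposition 10,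
$$\Pi(x,y):=\prod_{i,j=1}^n\frac1{(x_iy_j;q)_\infty}=\sum_{\eta,\,\zeta_n\ge0}\frac{(e_n(x)e_n(y))^{\zeta_n}G_\eta(x)G_\eta(y)}{(q)_{\zeta_n}(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}.$$
Let $\kappa=\lambda+(k^n)$ and $\kappa'=\nu+(k'^n)$ with $k'=k+(|\lambda|-|\nu|)/n$, so $|\kappa|=|\kappa'|$, and take $k$ so large that $k,k'\ge0$. By (6), the coefficient $c_k$ of $s_\kappa(x)s_{\kappa'}(y)$ in $\Pi$ is
$$c_k=\sum_{\eta:\ |\eta|\equiv|\lambda|,\ |\eta|\le|\lambda|+nk}\frac{X'_\eta(\lambda)X'_\eta(\nu)}{(q)_{\zeta_n}(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}},\qquad\zeta_n=k-\frac{|\eta|-|\lambda|}n,\tag{12}$$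
since comparing degrees fixes $\zeta_n$. If $\zeta_n>k$ then $|\eta|<|\lambda|$ and $X'_\eta(\lambda)=0$, in accordance with $\kappa_n=k$; the same holds for $\nu$ and $k'$.

**Step 2: for large $k$ the coefficients of $c_k$ are those of $A_{\lambda\nu}/(q)_\infty$.** Write $\Pi=\prod_{i,j}(1-x_iy_j)^{-1}\cdot F$ with
$$F=\prod_{r\ge1}\prod_{i,j}(1-q^rx_iy_j)^{-1}=\sum_{\alpha,\beta}f_{\alpha\beta}(q)s_\alpha(x)s_\beta(y).$$
In order $q^m$ only finitely many $(\alpha,\beta)$ occur, with $|\alpha|=|\beta|\le m$. By the usual Cauchy identity $\prod(1-x_iy_j)^{-1}=\sum_\tau s_\tau(x)s_\tau(y)$, in terms of $GL_n$-multiplicities,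
$$c_k=\sum_{\alpha,\beta}f_{\alpha\beta}\sum_\tau[V_\tau\otimes V_\alpha:V_\kappa]\,[V_\tau\otimes V_\beta:V_{\kappa'}],$$
where $\tau$ runs over partitions with at most $n$ parts. For any dominant $\tau\in\mathbb Z^n$, $[V_\tau\otimes V_\alpha:V_\kappa]=[V_\kappa\otimes V_\alpha^*:V_\tau]$. If this is nonzero, $\tau$ is $\kappa$ plus a weight of $V_\alpha^*$, so $\tau_n\ge k-|\alpha|$. Hence in order $q^m$ and for $k\ge m$ we may let $\tau$ run over all dominant elements of $\mathbb Z^n$, and the inner sum is
$$[V_\kappa\otimes V_\alpha^*\otimes V_\beta:V_{\kappa'}]=[\overline V(\lambda)\otimes V_\alpha^*\otimes V_\beta:\overline V(\nu)]_{sl_n}.$$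
The last equality holds because all constituents of the left module have the same size $|\kappa|=|\kappa'|$, so they are determined by their restriction to $sl_n$. Finally, for $z_1\cdots z_n=1$,
$$\sum_{\alpha,\beta}f_{\alpha\beta}s_\alpha(z^{-1})s_\beta(z)=F(z^{-1},z)=\prod_{r\ge1}(1-q^r)^{-n}\prod_{i\ne j}(1-q^rz_i/z_j)^{-1}=\frac{\mathcal S(z)}{(q)_\infty}.$$
So for $k$ large the coefficient of $q^m$ in $c_k$ is that of $A_{\nu\lambda}/(q)_\infty=A_{\lambda\nu}/(q)_\infty$.

**Step 3: the limit of (12).** All terms in (12) have nonnegative coefficients. As $k\to\infty$, the factor $1/(q)_{\zeta_n}$ (read as $0$ while $\zeta_n<0$) increases coefficientwise to $1/(q)_\infty$. By monotone convergence and Step 2,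
$$\sum_\eta\frac1{(q)_\infty}\cdot\frac{X'_\eta(\lambda)X'_\eta(\nu)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}=\frac{A_{\lambda\nu}(q)}{(q)_\infty}.$$
(The $\eta$ with $|\eta|\not\equiv|\lambda|$ contribute $0$.) The right side has finite coefficients and the summands have nonnegative integer coefficients, so only finitely many $\eta$ contribute to each power of $q$. Since $1/(q)_\infty$ has constant term $1$ and nonnegative coefficients, this remains true after dropping the factor $1/(q)_\infty$. Multiplying by $(q)_\infty$ proves the proposition. $\square$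

## 8. Level restriction as an alternating sum over the affine Weyl group

Let $l\ge0$ and $\Lambda^\circ,\Lambda\in(P^+)_l$, taken without $\delta$-component. For any sequence $\theta$ put $X_\theta(\Lambda^\circ,\Lambda)=\sum_bq^{E(b)}$ over $b\in B_\theta$ such that $u_{\Lambda^\circ}\otimes b$ is killed by $\tilde e_0,\dots,\tilde e_{n-1}$ and has weight $\Lambda$ mod $\delta$. So $X^{(l)'}_\theta(\Lambda)=X_\theta(l\Lambda_0,\Lambda)$.

**Affine weights.** Let $\widehat W\supset W$ be the affine and finite Weyl groups, $\hat\rho=\sum_i\Lambda_i$, and let $h_i$ be the simple coroots: $\langle\Lambda_j,h_i\rangle=\delta_{ij}$, $\langle\delta,h_i\rangle=0$, $s_i\mu=\mu-\langle\mu,h_i\rangle\alpha_i$. Weights are written in the basis $\Lambda_0,\dots,\Lambda_{n-1},\delta$. Among the simple roots only $\alpha_0$ has a $\delta$-component, equal to $1$. The classical part $\mu\mapsto\bar\mu$ sends $\Lambda_0,\delta\mapsto0$ and $\Lambda_a\mapsto\bar\Lambda_a$. A weight is determined by its level, classical part and $\delta$-coefficient.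 We use these textbook facts: $\delta$ is fixed by $\widehat W$; if $\mu$ is dominant then $w\mu\in\mu-\sum\mathbb Z_{\ge0}\alpha_i$; an orbit contains at most one dominant weight; strictly dominant weights have trivial stabilizer; and $|\bar\mu|^2+2\cdot\mathrm{level}\cdot(\delta\text{-coefficient})$ is $\widehat W$-invariant. Let $-k(w)$ be the $\delta$-coefficient of $w(\Lambda+\hat\rho)$, so $k(w)\ge0$. Let $M_\theta(\mu)=\sum q^{E(b)}$ over $b\in B_\theta$ of $sl_n$-weight $\mu$.

**What goes wrong with plain reflection.** Put $\mathrm{Wt}(b)=\mathrm{wt}(b)+E(b)\delta$, where $\mathrm{wt}(b)=\sum_i(\varphi_i(b)-\varepsilon_i(b))\Lambda_i$ has level $0$. For $sl_n$ one obtains multiplicities of highest weights by antisymmetrizing $W$-invariant weight multiplicities. To copy this one would like the multiset of $\mathrm{Wt}(b)$ to be invariant under $s_0$, by reversing $0$-strings. It is not. For $n=2$, $\theta=(1,1)$, reversing the $0$-string (2) exchanges $1\otimes1$ and $2\otimes2$. Here $\mathrm{Wt}(1\otimes1)=-2\Lambda_0+2\Lambda_1$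 and $s_0\mathrm{Wt}(1\otimes1)=\mathrm{Wt}(1\otimes1)+2\alpha_0=2\Lambda_0-2\Lambda_1+2\delta$, whereas $\mathrm{Wt}(2\otimes2)=2\Lambda_0-2\Lambda_1$. The step that breaks is the last one, from $1\otimes2$, where $\varepsilon_0=1$. Lemma 7 says every step with $\varepsilon_0\ge2$ has the right energy change. So we should reverse only strings along which $\varepsilon_0$ stays at least $2$, and Lemma 9 supplies them: reflect only the part of $b$ after the first bad prefix.

**Lemma 12.** With finitely many nonzero terms,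
$$X_\theta(\Lambda^\circ,\Lambda)=\sum_{w\in\widehat W}\epsilon(w)q^{k(w)}M_\theta\bigl(\overline{w(\Lambda+\hat\rho)}-\bar\rho-\bar\Lambda^\circ\bigr).$$

**Step 1: rewriting the right side.** Comparing levels (both $l+n$), classical parts and $\delta$-coefficients, the right side is $\sum\epsilon(w)q^m$ over pairs $(w,b)$ with
$$\Lambda^\circ+\hat\rho+\mathrm{Wt}(b)=w(\Lambda+\hat\rho)+m\delta,\qquad m\in\mathbb Z,\tag{13}$$
and then $m=E(b)+k(w)$. Each $b$ admits at most one $w$. Indeed, if $w(\Lambda+\hat\rho)\equiv w'(\Lambda+\hat\rho)$ mod $\delta$, then $w'^{-1}w(\Lambda+\hat\rho)=\Lambda+\hat\rho+c\delta$ is dominant and in the orbit of $\Lambda+\hat\rho$, so $c=0$, and trivial stabilizers give $w=w'$. Hence the sum is finite.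

**Step 2: the pairs that survive.** Suppose $u_{\Lambda^\circ}\otimes b$ is killed by all $\tilde e_i$. Its weight $\Lambda'$ is dominant, and (13) says $w(\Lambda+\hat\rho)\equiv\Lambda'+\hat\rho$ mod $\delta$, so $w(\Lambda+\hat\rho)$ is dominant. This forces $w=1$, $\Lambda'\equiv\Lambda$ and $m=E(b)$. Conversely each such $b$ of weight $\Lambda$ gives the pair $(1,b)$. So these pairs contribute $X_\theta(\Lambda^\circ,\Lambda)$.

**Step 3: the reflection.** For the other $b$, let $k\ge1$ be minimal such that $p=u_{\Lambda^\circ}\otimes b_1\otimes\cdots\otimes b_k$ is not killed by all $\tilde e_i$, and let $i\in\{0,\dots,n-1\}$ be minimal with $\varepsilon_i(p)>0$. By Lemma 9, $\varepsilon_i(p)=1$ and $\varphi_i(p)=0$, so $\langle\mathrm{wt}\,p,h_i\rangle=-1$. Write $b=(b_1\otimes\cdots\otimes b_k)\otimes d$ and $b'=(b_1\otimes\cdots\otimes b_k)\otimes s_id$, with $s_i$ reversing the $i$-string of $d$. This is an involution with the same $p,k,i$. We claim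
$$\Lambda^\circ+\hat\rho+\mathrm{Wt}(b')=s_i\bigl(\Lambda^\circ+\hat\rho+\mathrm{Wt}(b)\bigr).\tag{14}$$
The claim is symmetric in $b,b'$, so assume $s_id=\tilde e_i^{\,r}d$ with $r=-\langle\mathrm{wt}\,d,h_i\rangle\ge0$. Since $\langle\Lambda^\circ+\hat\rho+\mathrm{Wt}(b),h_i\rangle=-1+1-r=-r$, the right side is $\Lambda^\circ+\hat\rho+\mathrm{Wt}(b)+r\alpha_i$. The passage from $d$ to $s_id$ consists of $r$ steps $y\mapsto\tilde e_iy$ with $\varepsilon_i(y)\ge1$. By Lemma 9, $\tilde e_i(p\otimes y)=p\otimes\tilde e_iy$ and $\varepsilon_i(p\otimes y)\ge2$. Writing $p\otimes y=u_{\Lambda^\circ}\otimes x$, the step is $x\mapsto\tilde e_ix$, and by (1) $\varepsilon_i(x)\ge\varepsilon_i(u_{\Lambda^\circ}\otimes x)\ge2$. Each step changes $\mathrm{wt}$ by $\alpha_i$ modulo $\delta$. For $i\ne0$ the energy is unchanged (Lemma 6). For $i=0$ it increases by exactly $1$ (Lemma 7), which is the $\delta$-coefficient of $\alpha_0$. So $\mathrm{Wt}(b')=\mathrm{Wt}(b)+r\alpha_i$, and (14) holds.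

**Step 4: cancellation.** Applying $s_i$ to (13) and using (14), $(w,b)\mapsto(s_iw,b')$ maps solutions of (13) to solutions with the same $m$. On the pairs not treated in Step 2 it is an involution, it reverses $\epsilon(w)$, and it has no fixed point since $s_iw\ne w$. So these pairs cancel. $\square$

**Grouping by cosets of $W$.** For $u\in W$ we have $\overline{u\mu}=u\bar\mu$, and $u$ does not change $\delta$-coefficients, so $k(uw)=k(w)$. If $u\in W$ fixes $\overline{w(\Lambda+\hat\rho)}$, then it fixes $w(\Lambda+\hat\rho)$, so $u=1$. Hence each coset $Ww$ contains exactly one $v$ with $\overline{v(\Lambda+\hat\rho)}$ strictly dominant. Let $\widehat W^0$ be the set of these $v$, and $\nu_v=\overline{v(\Lambda+\hat\rho)}-\bar\rho\in\overline P^+$.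

Let $\chi_\nu$ be the irreducible characters of $sl_n$ and $[\chi_\nu]f$ the coefficient of $\chi_\nu$ in $f$. View $G_\theta$ as an $sl_n$-character, i.e. put $x_1\cdots x_n=1$. By the Weyl character formula, $[\chi_\nu](\chi_{\bar\Lambda^\circ}G_\theta)$ is the coefficient of $e^{\nu+\bar\rho}$ in $G_\theta\sum_{u\in W}\epsilon(u)e^{u(\bar\Lambda^\circ+\bar\rho)}$, that is, $\sum_u\epsilon(u)M_\theta(\nu+\bar\rho-u(\bar\Lambda^\circ+\bar\rho))$. As $M_\theta$ is $W$-invariant, this equals $\sum_u\epsilon(u)M_\theta(u(\nu+\bar\rho)-\bar\rho-\bar\Lambda^\circ)$. Writing $w=uv$ in Lemma 12 we get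
$$X_\theta(\Lambda^\circ,\Lambda)=\sum_{v\in\widehat W^0}\epsilon(v)q^{k(v)}[\chi_{\nu_v}](\chi_{\bar\Lambda^\circ}G_\theta),\qquad X^{(l)'}_\theta(\Lambda)=\sum_{v\in\widehat W^0}\epsilon(v)q^{k(v)}X'_\theta(\nu_v),\tag{15}$$
the second because $\bar\Lambda^\circ=0$ for $\Lambda^\circ=l\Lambda_0$.

**Finiteness.** For each $N$ only finitely many $v\in\widehat W^0$ have $k(v)\le N$. Invariance of the norm gives $|\nu_v+\bar\rho|^2-2(l+n)k(v)=\mathrm{const}$, so finitely many $\nu_v$ are possible for each value of $k(v)$, and $v$ is determined by $v(\Lambda+\hat\rho)$, i.e. by $(\nu_v,k(v))$.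

**Example.** Let $n=2$, $l=1$, $\Lambda=\Lambda_0$. Then $s_0(\Lambda+\hat\rho)=2\Lambda_0+\Lambda_1-2\alpha_0=-2\Lambda_0+5\Lambda_1-2\delta$, so $v=s_0$ has $\nu_v=4\bar\Lambda_1$, $k(v)=2$ and sign $-1$. By invariance of the norm the numbers $\langle\nu_v+\bar\rho,h_1\rangle=m$ satisfy $k(v)=(m^2-1)/12$. Since $X'_{(1^4)}(\nu)=0$ for $|\nu|>4$, only $m\le5$ matters, and integrality of $k(v)$ together with the odd parity of $m$ leaves $m=1,5$. So (15) reads $X^{(1)'}_{(1^4)}(\Lambda_0)=X'_{(1^4)}(0)-q^2X'_{(1^4)}(4\bar\Lambda_1)=(q^2+q^4)-q^2=q^4$, the energy of $1212$.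

## 9. Matching with the Weyl–Kac formula

**Step 1: the branching function as an alternating sum.** The positive roots of $\widehat{sl}_n$ are the positive roots of $sl_n$, the $r\delta+\bar\alpha$ with $r\ge1$ and $\bar\alpha$ any root of $sl_n$, and the $r\delta$ with $r\ge1$, of multiplicity $n-1$. Put $e^{-\delta}=q$. In the Weyl–Kac formula the imaginary roots and the $r\delta+\bar\alpha$ contribute $\mathcal S$. Group the numerator by cosets $Wv$ and divide by $\prod_{\bar\alpha>0}(1-e^{-\bar\alpha})$; each coset gives $\epsilon(v)q^{k(v)}\chi_{\nu_v}$. Dropping $e^{l\Lambda_0}$,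
$$\mathrm{ch}\,V(\Lambda)=\mathcal S\sum_{v\in\widehat W^0}\epsilon(v)q^{k(v)}\chi_{\nu_v},\qquad\text{so}\qquad b^{V(\Lambda)}_\lambda(q)=\sum_{v\in\widehat W^0}\epsilon(v)q^{k(v)}A_{\lambda\nu_v}(q).\tag{16}$$
This holds for all $l\ge0$ and all $\lambda\in\overline P^+$.

**Step 2: the congruence.** Since $v(\Lambda+\hat\rho)-(\Lambda+\hat\rho)\in Q$, we have $\nu_v\equiv\bar\Lambda\equiv\lambda$ mod $\overline Q$, the second congruence being the hypothesis of Theorem 2. So Proposition 11 applies to each pair $(\lambda,\nu_v)$.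

**Step 3: interchanging the sums.** By (15),
$$\sum_\eta\frac{X'_\eta(\lambda)X^{(l)'}_\eta(\Lambda)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}=\sum_\eta\sum_{v\in\widehat W^0}\epsilon(v)q^{k(v)}\frac{X'_\eta(\lambda)X'_\eta(\nu_v)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}},$$
where the $\eta$ with $|\eta|\not\equiv|\lambda|$ mod $n$ contribute $0$. Modulo $q^{N+1}$ only the finitely many $v$ with $k(v)\le N$ matter, and for each of them only finitely many $\eta$, by Proposition 11. So the double family is $q$-adically summable, the sum over $\eta$ converges, and the sums may be interchanged. By Proposition 11 and (16), the result is $\sum_v\epsilon(v)q^{k(v)}A_{\lambda\nu_v}(q)=b^{V(\Lambda)}_\lambda(q)$. This proves Theorem 2. $\square$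

## 10. Arbitrary starting weight, full characters, and uniqueness

Since Section 8 allowed any starting weight $\Lambda^\circ$, the same argument gives more. Write $V(\Lambda)_k$ for the degree-$k$ part.

**Theorem 13.** Let $l\ge0$ and $\Lambda^\circ,\Lambda\in(P^+)_l$.

(a) If $\lambda\in\overline P^+$ and $\Lambda\equiv\lambda+\Lambda^\circ$ mod $Q$, then
$$\sum_\eta\frac{X'_\eta(\lambda)X_\eta(\Lambda^\circ,\Lambda)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}=\sum_{k\ge0}q^k\dim\mathrm{Hom}_{sl_n}\bigl(\overline V(\lambda)\otimes\overline V(\bar\Lambda^\circ),V(\Lambda)_k\bigr).$$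

(b) With $G_\eta=P_{\eta'}(x;q,0)|_{x_1\cdots x_n=1}$,
$$\mathrm{ch}\bigl(\overline V(\bar\Lambda^\circ)^*\otimes V(\Lambda)\bigr)=\sum_\eta\frac{X_\eta(\Lambda^\circ,\Lambda)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}\,G_\eta.$$

(c) The coefficients in (b) are the only $q$-adically summable family $a_\eta\in\mathbb Z[[q]]$ with $\mathrm{ch}(\overline V(\bar\Lambda^\circ)^*\otimes V(\Lambda))=\sum_\eta a_\eta G_\eta$.

(d) $G_\theta$, $X'_\theta$ and $X_\theta(\Lambda^\circ,\Lambda)$ do not depend on the order of the columns in $\theta$.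

**Step 1: proof of (a).** Put $N^\nu_\mu=[\overline V(\bar\Lambda^\circ)\otimes\overline V(\mu):\overline V(\nu)]$. For fixed $\nu$ this is nonzero for finitely many $\mu$, the constituents of $\overline V(\bar\Lambda^\circ)^*\otimes\overline V(\nu)$. By (6), $[\chi_\nu](\chi_{\bar\Lambda^\circ}G_\eta)=\sum_\mu N^\nu_\mu X'_\eta(\mu)$. If $N^{\nu_v}_\mu\ne0$, then $\mu\equiv\nu_v-\bar\Lambda^\circ\equiv\bar\Lambda-\bar\Lambda^\circ\equiv\lambda$ mod $\overline Q$, so Proposition 11 applies to $(\lambda,\mu)$. Insert the first formula of (15). Modulo $q^{N+1}$ there are finitely many $v$, for each finitely many $\mu$, and for each of these finitely many $\eta$. So the sums may be interchanged, and the left side of (a) is $\sum_v\epsilon(v)q^{k(v)}\sum_\mu N^{\nu_v}_\mu A_{\lambda\mu}$. Using $A_{\lambda\mu}=A_{\mu\lambda}$ and then $A_{\nu\tau}=A_{\tau\nu}$,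
$$\sum_\mu N^\nu_\mu A_{\mu\lambda}=[\overline V(\bar\Lambda^\circ)\otimes\overline V(\lambda)\otimes\mathcal S:\overline V(\nu)]=\sum_\tau[\overline V(\bar\Lambda^\circ)\otimes\overline V(\lambda):\overline V(\tau)]\,A_{\tau\nu}.$$
Put $\nu=\nu_v$ and sum over $v$. By (16) the result is $\sum_\tau[\overline V(\bar\Lambda^\circ)\otimes\overline V(\lambda):\overline V(\tau)]\,b^{V(\Lambda)}_\tau(q)$, which is the right side of (a).

**Step 2: without the congruence both sides of (a) vanish.** The weights of $\overline V(\lambda)\otimes\overline V(\bar\Lambda^\circ)$ are $\equiv\lambda+\bar\Lambda^\circ$ and those of $V(\Lambda)$ have classical part $\equiv\bar\Lambda$ mod $\overline Q$. So if $\bar\Lambda\not\equiv\lambda+\bar\Lambda^\circ$ the right side is $0$. All $sl_n$-weights of $B_\eta$ are congruent mod $\overline Q$; if $X'_\eta(\lambda)\ne0$ they are $\equiv\lambda$, and if $X_\eta(\Lambda^\circ,\Lambda)\ne0$ they are $\equiv\bar\Lambda-\bar\Lambda^\circ$. So the left side is $0$ too.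

**Step 3: the family in (b) is summable.** By Proposition 10 and (6), with dominance order on partitions of $|\eta|$,
$$G_\eta=\chi_{\eta'}+\sum_{\kappa<\eta'}X'_\eta(\bar\kappa)\chi_{\bar\kappa},\tag{17}$$
and in particular $X'_\eta(\eta')=1$. (As $\eta$ has parts at most $n-1$, $\eta'$ has at most $n-1$ parts and is an $sl_n$-weight.) All terms on the left of (a) have nonnegative coefficients. Take $\lambda=\eta'$ and keep only the term of $\eta$ itself: $X_\eta(\Lambda^\circ,\Lambda)/\prod_i(q)_{\zeta_i}$ is coefficientwise bounded by the graded multiplicity of $\overline V(\eta')$ in $\overline V(\bar\Lambda^\circ)^*\otimes V(\Lambda)$. If the congruence fails for $\lambda=\eta'$, Step 2 gives $X_\eta(\Lambda^\circ,\Lambda)=0$, and the bound holds trivially. The graded pieces of $V(\Lambda)$ are finite-dimensional, so this multiplicity is $0$ modulo $q^{N+1}$ for all but finitely many $\eta$.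

**Step 4: proof of (b).** Multiply (a) by $\chi_\lambda$ and sum over all $\lambda\in\overline P^+$, using Step 2 for the $\lambda$ that do not satisfy the congruence. On the right we get the character of $\overline V(\bar\Lambda^\circ)^*\otimes V(\Lambda)$, since $\mathrm{Hom}(\overline V(\lambda)\otimes\overline V(\bar\Lambda^\circ),V(\Lambda)_k)=\mathrm{Hom}(\overline V(\lambda),\overline V(\bar\Lambda^\circ)^*\otimes V(\Lambda)_k)$. On the left, Step 3 makes the sum finite modulo each power of $q$, and $\sum_\lambda X'_\eta(\lambda)\chi_\lambda=G_\eta$ by (6). By Proposition 10, $G_\eta=P_{\eta'}(x;q,0)$.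

**Step 5: proof of (c).** Let $\sum_\eta a_\eta G_\eta=0$ with $(a_\eta)$ summable; we show $a_\eta=0$. Modulo $q$ the sum is finite. If some $a_\eta\not\equiv0$ mod $q$, choose such an $\eta$ with $\eta'$ maximal in the dominance order of $sl_n$-weights. If another $\tilde\eta$ with $a_{\tilde\eta}\not\equiv0$ contributed to $\chi_{\eta'}$, then by (17) $\eta'=\bar\kappa$ with $\kappa<\tilde\eta'$. Then $\tilde\eta'-\kappa$ is a nonzero sum of positive roots, so $\eta'<\tilde\eta'$ as $sl_n$-weights, against maximality. So the coefficient of $\chi_{\eta'}$ modulo $q$ is $a_\eta$ mod $q\ne0$, a contradiction. Hence all $a_\eta\equiv0$ mod $q$. Divide by $q$; the new family is again summable with zero sum. Iterating, all $a_\eta=0$.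

**Step 6: proof of (d).** Proposition 10 holds for arbitrary sequences $\theta$, and the partition $\lambda$ in it depends only on the multiset of the $\theta_j$. So $G_\theta$ does not depend on the order, and by (6) neither does $X'_\theta$. Formula (15) also holds for arbitrary $\theta$, and its right side involves $\theta$ only through $G_\theta$. So $X_\theta(\Lambda^\circ,\Lambda)$ does not depend on the order. $\square$
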